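\title{A closed subset of $\mathbb Z^\omega$ with packing index $\aleph_1$}

\begin{abstract}
The packing index of a non-empty subset $A$ of a group is the supremum of the sizes of families of pairwise disjoint left translates of $A$. We prove in ZFC that the Polish group $\mathbb Z^\omega$ has a closed subset of packing index $\aleph_1$. Hence a Borel subset of a Polish group with packing index strictly between $\aleph_0$ and $\mathfrak c$ exists if and only if the Continuum Hypothesis fails; this answers a question of Banakh, Lyaskovska and Repov\v{s}. More generally, the packing indices of analytic subsets of Polish groups are exactly the clique numbers of coanalytic graphs on the Cantor set, and all of them are realized by closed subsets of $\mathbb Z^\omega$ and by $G_\delta$-subsets of $(\mathbb Z/7)^\omega$. It is consistent that $\mathfrak c=\aleph_3$ and both $\aleph_1$ and $\aleph_2$ occur.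
\end{abstract}

\section{The packing index}\label{sec:intro}

Let $G$ be a group and $A\subset G$. An \emph{$A$-packing} is a set $S\subset G$ such that $xA\cap yA=\emptyset$ for all distinct $x,y\in S$. For non-empty $A$ the \emph{packing index} is the cardinal
\[
\mathrm{ind}_P(A)=\sup\{|S| : S \text{ is an } A\text{-packing}\}.
\]
It measures how small $A$ is by counting how many disjoint copies of $A$ fit into $G$. If $A$ is a subgroup, its translates are its cosets and $\mathrm{ind}_P(A)$ is the usual index. Thus $n\mathbb Z\subset\mathbb Z$, $\{0\}\subset\mathbb Z$ and $\{0\}\subset\mathbb R$ have packing indices $n$, $\aleph_0$ and $\mathfrak c=2^{\aleph_0}$. In a Polish group, that is, a topological group whose topology is separable and completely metrizable, there are at most $\mathfrak c$ points, so the index is at most $\mathfrak c$. For arbitrary sets the value $\aleph_1$ is easy to obtain: a $\mathbb Q$-linear subspace of $\mathbb R$ of codimension $\aleph_1$ has index $\aleph_1$. The question is what happens for sets that are simply definable.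

It helps to see packings as cliques. A \emph{graph} on a set $M$ is a symmetric irreflexive relation $R\subset M\times M$. A \emph{clique} of $R$ is a set $C\subset M$ with $xRy$ for all distinct $x,y\in C$ (singletons are cliques), and the \emph{clique number} of $R$ is the supremum of the cardinalities of its cliques. An equality $xa=yb$ with $a,b\in A$ means $y^{-1}x=ba^{-1}$, so
\begin{equation}\label{eq:diff}
xA\cap yA\ne\emptyset\iff y^{-1}x\in AA^{-1}.
\end{equation}
The set $AA^{-1}$ is closed under inverses. Hence
\[
\Gamma_A=\{(x,y)\in G\times G: x\ne y,\ x^{-1}y\notin AA^{-1}\}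
\]
is a graph on $G$, the \emph{packing graph} of $A$, and its cliques are exactly the $A$-packings. In an abelian group, written additively, $S$ is an $A$-packing if and only if $s-t\notin A-A$ for all distinct $s,t\in S$.

For compact $A$ the usual perfect set argument excludes intermediate values. In this case $AA^{-1}$ is compact, so $\Gamma_A$ is open in $G\times G$. Let $S$ be an uncountable $A$-packing. Remove from $S$ all members of a countable base that meet $S$ in a countable set. The remaining set $S'$ is uncountable, and each open set that meets $S'$ contains uncountably many of its points. Fix a complete metric and choose open sets $U_\sigma$ meeting $S'$, indexed by finite binary sequences $\sigma$, with $\overline{U_{\sigma0}}\cup\overline{U_{\sigma1}}\subset U_\sigma$, with diameters tending to $0$ as the length of $\sigma$ grows, and with $U_{\sigma0}\times U_{\sigma1}\subset\Gamma_A$: given $U_\sigma$, take two points of $S'\cap U_\sigma$, which are adjacent in $\Gamma_A$, and small neighborhoods of them. Each infinite binary sequence determines a point of $G$, and two different sequences determine adjacent points. So there is an $A$-packing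 of size $\mathfrak c$.

We recall two known results that go further.
\begin{itemize}
\item[(K1)] For every $\sigma$-compact subset $A$ of a Polish group, $\mathrm{ind}_P(A)$ is finite, $\aleph_0$ or $\mathfrak c$.
\item[(K2)] Let $\mathfrak{sq}(\Pi^1_1)$ be the smallest cardinal $\kappa$ such that every coanalytic set $X\subset2^\omega\times2^\omega$ that contains a square $S\times S$ of size $\ge\kappa$ also contains a square $S\times S$ of size $\mathfrak c$. This cardinal is uncountable, at most $\mathfrak c$, and strictly smaller than $\mathfrak c$ in some models of ZFC. For every Borel subset $A$ of a Polish group, $\mathrm{ind}_P(A)\notin[\mathfrak{sq}(\Pi^1_1),\mathfrak c)$.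
\end{itemize}
The following question comes from the paper of Banakh, Lyaskovska and Repov\v{s} \cite{BLR}.
\begin{quote}
\emph{Is there a Polish group $G$ and a Borel set $A\subset G$ with $\aleph_0<\mathrm{ind}_P(A)<\mathfrak c$?}
\end{quote}
Under the Continuum Hypothesis (CH) no cardinal lies strictly between $\aleph_0$ and $\mathfrak c$. So the question is whether such a pair is consistent with ZFC, or whether ZFC excludes it. The compact case and (K1) suggest a negative answer, or at best an example that lives in a special model. In fact a closed example exists in ZFC. All results below are theorems of ZFC; $\mathbb Z^\omega$ and $(\mathbb Z/7)^\omega$ carry the product of the discrete topologies.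

\begin{theorem}\label{thm:A}
There is a closed set $A\subset\mathbb Z^\omega$ which has an $A$-packing of size $\aleph_1$ but none of size $\ge\aleph_2$. Thus $\mathrm{ind}_P(A)=\aleph_1$, and $\aleph_0<\mathrm{ind}_P(A)<\mathfrak c$ whenever CH fails.
\end{theorem}

\begin{corollary}\label{cor:CH}
A Polish group $G$ and a Borel set $A\subset G$ with $\aleph_0<\mathrm{ind}_P(A)<\mathfrak c$ exist if and only if CH fails. If CH fails, one can take $G=\mathbb Z^\omega$ and $A$ closed, or the compact group $G=(\mathbb Z/7)^\omega$ and a $G_\delta$-set $A$. In particular, the existence of such $G$ and $A$ is consistent relative to ZFC.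
\end{corollary}

The reason is that passing from $A$ to $AA^{-1}$ can destroy all simplicity once $A$ is not $\sigma$-compact. If $A$ is Borel or analytic, the packing graph is coanalytic, and as far as sizes of cliques are concerned nothing more can be said.

\begin{theorem}\label{thm:B}
For every cardinal $\kappa$ the following are equivalent:
\begin{itemize}
\item[(1)] $\kappa=\mathrm{ind}_P(A)$ for some non-empty analytic (equivalently, Borel) subset $A$ of some Polish group;
\item[(2)] $\kappa$ is the clique number of a coanalytic graph on $2^\omega$;
\item[(3)] $\kappa=\mathrm{ind}_P(A)$ for some non-empty closed set $A\subset\mathbb Z^\omega$;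
\item[(4)] $\kappa=\mathrm{ind}_P(A)$ for some non-empty $G_\delta$-set $A$ in the compact group $(\mathbb Z/7)^\omega$.
\end{itemize}
Moreover, for every coanalytic graph $R$ on $2^\omega$ the sets $A$ in {\rm(3)} and {\rm(4)} can be chosen so that for every cardinal $\lambda\ge1$ an $A$-packing of size $\lambda$ exists if and only if $R$ has a clique of size $\lambda$.
\end{theorem}

When $A$ and $R$ are related as in the last sentence we say that $A$ \emph{matches} $R$. Then $\mathrm{ind}_P(A)$ is the clique number of $R$.

\begin{corollary}\label{cor:C}
The cardinal $\mathfrak{sq}(\Pi^1_1)$ is the least cardinal $\kappa$ such that every closed set $A\subset\mathbb Z^\omega$ having a packing of size $\ge\kappa$ has a packing of size $\mathfrak c$. If CH fails, then $\mathfrak{sq}(\Pi^1_1)\ge\aleph_2$.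
\end{corollary}

\begin{theorem}\label{thm:D}
If ZFC is consistent, so is ZFC together with the statement ``\,$\mathfrak c=\aleph_3$, and there are closed sets $A_1,A_2\subset\mathbb Z^\omega$ with $\mathrm{ind}_P(A_1)=\aleph_1$ and $\mathrm{ind}_P(A_2)=\aleph_2$''.
\end{theorem}

Theorem~\ref{thm:B} is proved in Sections~\ref{sec:differences} and~\ref{sec:graphs}, after Section~\ref{sec:model} has shown the construction on a graph with three vertices. It turns the remaining statements into problems about graphs. Section~\ref{sec:aleph1} contains a graph with clique number $\aleph_1$ and the proofs of Theorem~\ref{thm:A} and both corollaries; Section~\ref{sec:aleph2} contains a graph with clique number $\aleph_2$.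

\section{Analytic and coanalytic sets}\label{sec:background}

We write $\omega=\{0,1,2,\dots\}$. The set of finite binary sequences is $2^{<\omega}$; $x{\upharpoonright}N$ is the initial segment of length $N$ of $x\in2^\omega$, and $\sigma\subset x$ means that $\sigma$ is an initial segment of $x$. The diagonal of $2^\omega\times2^\omega$ is $\Delta$. In a countable product of discrete spaces, such as $\omega^\omega$, $\mathbb Z^\omega$ or $(\mathbb Z/7)^\omega$, a sequence converges if and only if each coordinate is eventually constant. A bijection $\omega\times\omega\to\omega$ gives a homeomorphism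
\[
2^\omega\to(2^\omega)^\omega,\qquad y\mapsto((y)_n)_{n<\omega},
\]
which we fix: a point $y$ codes the sequence $(y)_0,(y)_1,\dots$, and every sequence in $2^\omega$ has exactly one code.

A subset of a Polish space $X$ is \emph{analytic} if it is the projection to $X$ of a closed subset of $X\times\omega^\omega$, and \emph{coanalytic} if its complement is analytic. A graph on $X$ is called coanalytic, $F_\sigma$, etc.\ if it has this property as a subset of $X\times X$. We use the following standard facts, in which $X$ and $Y$ are Polish spaces.
\begin{itemize}
\item[(F1)] Borel sets are analytic and coanalytic. Both classes are closed under countable unions, countable intersections, finite products and preimages under Borel maps. Images of analytic sets under Borel maps are analytic.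
\item[(F2)] (Lusin--Souslin) If $f:X\to Y$ is Borel and injective, then $f(X)$ is Borel. Consequently $f(C)$ is coanalytic for every coanalytic $C\subset X$, because $f(C)=f(X)\setminus f(X\setminus C)$ and $f(X\setminus C)$ is analytic.
\item[(F3)] A subspace of $X$ is Polish if and only if it is a $G_\delta$-set. Open sets and closed sets are both $G_\delta$ and $F_\sigma$, and each of these two classes is closed under finite unions and finite intersections.
\item[(F4)] The map $\iota:\omega^\omega\to2^\omega$, $\iota(z)=0^{z_0}1\,0^{z_1}1\,0^{z_2}1\cdots$, is a topological embedding: finitely many coordinates of $z$ are read off a finite initial segment of $\iota(z)$, and conversely.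
\end{itemize}

\section{A countable model of the construction}\label{sec:model}

Given a graph $R$, we want a set $A$ in an abelian group that matches $R$. For a subset $E=-E$ of an abelian group $Y$ with $0\notin E$, call $S\subset Y$ an \emph{$E$-clique} if $s-t\in E$ for all distinct $s,t\in S$. The construction has two independent steps: turn $R$ into a set $E$ whose $E$-cliques correspond to the cliques of $R$, and then find $A$ for which $E$ is the set of elements missing from $A-A$.

\begin{example}\label{ex:model}
Let $R$ be the path with vertices $1,2,3$ and edges $\{1,2\}$, $\{2,3\}$; its clique number is $2$.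

\emph{First step.} Let $Y=\mathbb Z^3$ with basis $e_1,e_2,e_3$ and $E=\{e_i-e_j:iRj\}=\{\pm\alpha,\pm\beta\}$, where $\alpha=e_1-e_2$ and $\beta=e_3-e_2$. The set $\{0,\alpha\}$ is an $E$-clique. An $E$-clique with three elements can be translated to $\{0,s,t\}$ with $s,t,s-t\in E$. The differences of distinct elements of $E$ are $\pm2\alpha$, $\pm2\beta$, $\pm\alpha\pm\beta$, and none of them is in $E$ since $\alpha,\beta$ are linearly independent. So the largest $E$-cliques have two elements. If we add the edge $\{1,3\}$, then $\alpha-\beta=e_1-e_3$ joins $E$ and $\{0,\alpha,\beta\}=\{e_2,e_1,e_3\}-e_2$ becomes an $E$-clique. There is none with four elements: an $E$-clique containing $0$ lies in the plane of vectors with coordinate sum $0$, and its points are at mutual Euclidean distance $\sqrt2$.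

\emph{Second step.} For each $d\notin E$ we would like to put into $A$ a pair of points with difference $d$. The danger is that points of two different pairs differ by an element of $E$. We therefore add a coordinate whose only task is to keep the pairs apart. Let $G=\mathbb Z\times Y$, enumerate $D=G\setminus(\{0\}\times E)$ as $d_i=(x_i,y_i)$, $i<\omega$, and choose integers $\gamma_i$ such that the intervals $[\gamma_i-|x_i|,\gamma_i+|x_i|]$ are pairwise disjoint. Put
\[
A=\{(\gamma_i,0):i<\omega\}\cup\{(\gamma_i+x_i,\,y_i):i<\omega\}.
\]
Each $d_i$ is the difference of the $i$-th pair. The other differences within the $i$-th pair are $0$ and $-d_i$, which lie in $D$. Points of different pairs have first coordinates in disjoint intervals, so their difference has non-zero first coordinate and lies in $D$. Hence $A-A=D$. A set $S\subset G$ is an $A$-packing if and only if all its non-zero differences lie in $\{0\}\times E$, that is, $S=\{x\}\times S'$ for an $E$-clique $S'$. So $\mathrm{ind}_P(A)$ is $2$ for the path and $3$ for the triangle.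
\end{example}

For a graph on $2^\omega$ each step meets one difficulty. In the first step the basis must be replaced by a family of independent elements of a Polish group that depends continuously on the vertex, so that $E$ inherits the definability of $R$. In the second step $D$ is uncountable and in general far from closed, while $A$ has to be closed. We begin with the second step.

\section{Prescribing the difference set}\label{sec:differences}

\subsection{Closed sets in $\mathbb Z^\omega$}

The intervals of Example~\ref{ex:model} can be used in each coordinate separately, and this removes the need to enumerate $D$. To obtain a closed set we index the pairs not by the elements $d\in D$ but by the points $(d,z)$ of a closed set $F$ that projects onto $D$, and we let the position of a pair record the witness $z$ as well as $d$. Then points of $A$ can converge only if their indices converge in $F$.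

\begin{lemma}\label{lem:Z}
Let $X=Y=\mathbb Z^\omega$ and let $E\subset Y$ be coanalytic with $E=-E$ and $0\notin E$. There is a non-empty closed set $A\subset X\times Y$ with
\[
A-A=D:=(X\times Y)\setminus(\{0\}\times E).
\]
\end{lemma}

The three hypotheses on $E$ are necessary: for a non-empty analytic set $A$ the set $A-A$ is analytic, symmetric and contains $0$.

\begin{proof}
The set $D$ is analytic, $0\in D$, $D=-D$, and $D$ contains every $(x,y)$ with $x\ne0$. Since $\omega^\omega$ is closed in $\mathbb Z^\omega$, there is a closed set $F\subset X\times Y\times\mathbb Z^\omega$ whose projection to $X\times Y$ is $D$; it is non-empty.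

Enumerate $\mathbb Z^3$ and choose integers $\gamma(a,b,e)$ recursively, each so large that the interval
\[
I(a,b,e)=[\gamma(a,b,e)-|a|,\ \gamma(a,b,e)+|a|]\cap\mathbb Z
\]
lies to the right of the finitely many intervals chosen before. The intervals $I(a,b,e)$, $(a,b,e)\in\mathbb Z^3$, are pairwise disjoint. For $f=(x,y,z)\in X\times Y\times\mathbb Z^\omega$ define $u(f)\in X$ by $u(f)_n=\gamma(x_n,y_n,z_n)$, and put
\[
p(f)=(u(f),0),\qquad q(f)=(u(f)+x,\,y)=p(f)+(x,y),\qquad A=p(F)\cup q(F).
\]
The maps $p,q$ are continuous, because their $n$-th coordinates depend only on $(x_n,y_n,z_n)$. The key property is: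
\begin{itemize}
\item[$(*)$] the $n$-th coordinates of the $X$-components of $p(f)$ and $q(f)$ both lie in $I(x_n,y_n,z_n)$; so either of them determines the triple $(x_n,y_n,z_n)$.
\end{itemize}

\emph{$D\subset A-A$.} If $d\in D$, take $f=(d,z)\in F$; then $d=q(f)-p(f)$.

\emph{$A-A\subset D$.} Consider the difference of an element of $\{p(f),q(f)\}$ and an element of $\{p(f'),q(f')\}$, where $f=(x,y,z)$ and $f'=(x',y',z')$ are in $F$. If $f=f'$, it is $0$ or $\pm(x,y)$, and it lies in $D$ because $0\in D$, $(x,y)\in D$ and $D=-D$. If $f\ne f'$, choose $n$ with $(x_n,y_n,z_n)\ne(x'_n,y'_n,z'_n)$. By $(*)$ the $X$-components of the two elements differ at $n$. So the difference has non-zero $X$-component and lies in $D$.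

\emph{$A$ is closed.} Let $r$ be one of the maps $p,q$ and suppose that $r(f_i)$ converges, where $f_i\in F$. For each $n$, the $n$-th coordinate of the $X$-component of $r(f_i)$ is eventually constant, so by $(*)$ the triple of $n$-th coordinates of $f_i$ is eventually constant. Hence $f_i$ converges to some $f$, and $f\in F$ since $F$ is closed. By continuity $\lim r(f_i)=r(f)\in r(F)$. So $p(F)$ and $q(F)$ are closed.
\end{proof}

\subsection{$G_\delta$-sets in $(\mathbb Z/7)^\omega$}

In a compact group a closed set $A$ has a compact difference set, so closedness has to be given up. The proof above also breaks down, since a finite group has no room for many disjoint intervals. What the intervals achieved is this: for a difference $(x,y)$, the position $u$ of the first point and the position $s=u+x$ of the second point each determine the pair, and a first position never equals the second position of another pair.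

We obtain these properties by other means. To make both $u$ and $u+x$ determine $(x,y)$ we store the coordinates of $x$ shifted by one place, in $u$ on one half of the coordinates and in $u+x$ on the other half. To tell first positions from second positions we use a marker at the first coordinate where $x$ is non-zero. For $x=0$ no marker is possible, but none is needed, since then $u=s$. Witnesses are needed only for $x=0$, because every $(x,y)$ with $x\ne0$ lies in $D$. The seven residues are used as follows: $0,1$ mark first positions, $2,4,6$ mark second positions, $3$ fills the coordinates before the marker, and $5$ marks the pairs with $x=0$.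

\begin{lemma}\label{lem:seven}
Let $X=Y=(\mathbb Z/7)^\omega$ and let $E\subset Y$ be coanalytic with $E=-E$ and $0\notin E$. There is a non-empty $G_\delta$-set $A\subset X\times Y$ with
\[
A-A=D:=(X\times Y)\setminus(\{0\}\times E).
\]
\end{lemma}

\begin{proof}
Let $Q=\{0,1\}$ and $Q'=\{2,4,6\}$ in $\mathbb Z/7$. The six differences $q'-q$ with $q'\in Q'$, $q\in Q$ are $2,1,4,3,6,5$. So for every non-zero $a\in\mathbb Z/7$ there is a unique $q\in Q$ with $q+a\in Q'$.

\emph{Pairs with first non-zero coordinate $n$.} For $n<\omega$ let
\[
W_n=\{(x,y)\in X\times Y: x_i=0 \text{ for } i<n,\ x_n\ne0\}.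
\]
This set is clopen, hence compact. Fix a bijection between $\{i<\omega:i>n\}$ and $\omega\times\{0,1\}\times\omega$, and write $w_{j,\varepsilon,k}$ for the corresponding coordinates of $w\in X$. For $(x,y)\in W_n$ let $v=(v_j)_{j<\omega}=(x_n,y_0,y_1,\dots)$ and define $u=u(x,y)\in X$ as follows: $u_i=3$ for $i<n$; $u_n$ is the element of $Q$ with $u_n+x_n\in Q'$; and
\[
\begin{aligned}
u_{j,0,0}&=v_j, &\qquad u_{j,0,k+1}&=x_{j,0,k},\\
u_{j,1,0}&=v_j-x_{j,1,0}, &\qquad u_{j,1,k+1}&=x_{j,1,k}-x_{j,1,k+1}.
\end{aligned}
\]
Then $s=s(x,y)=u+x$ has $s_i=3$ for $i<n$, $s_n\in Q'$, and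
\[
\begin{aligned}
s_{j,0,0}&=v_j+x_{j,0,0}, &\qquad s_{j,0,k+1}&=x_{j,0,k}+x_{j,0,k+1},\\
s_{j,1,0}&=v_j, &\qquad s_{j,1,k+1}&=x_{j,1,k}.
\end{aligned}
\]
A point $(x,y)\in W_n$ is determined by $v$ and the coordinates $x_{j,\varepsilon,k}$. These can be recovered from $u$ by
\[
v_j=u_{j,0,0},\quad x_{j,0,k}=u_{j,0,k+1},\quad x_{j,1,0}=v_j-u_{j,1,0},\quad x_{j,1,k+1}=x_{j,1,k}-u_{j,1,k+1},
\]
and from $s$ by
\[
v_j=s_{j,1,0},\quad x_{j,1,k}=s_{j,1,k+1},\quad x_{j,0,0}=s_{j,0,0}-v_j,\quad x_{j,0,k+1}=s_{j,0,k+1}-x_{j,0,k}.
\]
So $u$ and $s$ are injective on $W_n$. Their ranges are disjoint, since $u_n\in Q$, $s_n\in Q'$ and $Q\cap Q'=\emptyset$. Therefore the sets $\{u(x,y),s(x,y)\}$, $(x,y)\in W_n$, are pairwise disjoint. Let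
\[
A_n=\{(u(x,y),0):(x,y)\in W_n\}\cup\{(s(x,y),y):(x,y)\in W_n\}.
\]
Each coordinate of $u$ depends on finitely many coordinates of $(x,y)$, so $u$ and $s$ are continuous and $A_n$ is compact. It lies in the clopen set
\[
C_n=\{(w,y):w_i=3 \text{ for } i<n,\ w_n\in Q\cup Q'\}.
\]

\emph{Pairs with $x=0$.} Let $F\subset Y\times\omega^\omega$ be a closed set that projects onto the analytic set $Y\setminus E$. With $\iota$ from (F4), the map
\[
h:Y\times\omega^\omega\to X,\qquad h(y,z)=(5,\,y_0,\,\iota(z)_0,\,y_1,\,\iota(z)_1,\dots)
\]
is a topological embedding. The maps $f=(y,z)\mapsto(h(f),0)$ and $f=(y,z)\mapsto(h(f),y)$ from $F$ to $X\times Y$ are continuous, and $f$ is recovered continuously from the first component, so they are embeddings of the Polish space $F$. By (F3) the union $A_\infty$ of their images is a $G_\delta$-set. It lies in $C_\infty=\{(w,y):w_0=5\}$.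

\emph{The set $A=A_\infty\cup\bigcup_nA_n$ is $G_\delta$.} The projections of $C_\infty,C_0,C_1,\dots$ to $X$ are pairwise disjoint: for $n<n'$ the coordinate $w_n$ lies in $Q\cup Q'$ on $C_n$ and equals $3$ on $C_{n'}$, and $w_0\neq5$ on every $C_n$. By disjointness
\[
\bigcup_nA_n=\Big(\bigcup_nC_n\Big)\setminus\bigcup_n(C_n\setminus A_n),
\]
which is the intersection of an open set and a closed set. By (F3), $A$ is $G_\delta$.

\emph{$A-A=D$.} The set $A$ is a union of pairs indexed by the elements of the sets $W_n$ and of $F$. Points of pairs with different indices have different $X$-components: for indices in different parts because the projections of the sets $C_n$, $C_\infty$ are disjoint, within $W_n$ as shown above, and within $F$ because $h$ is injective. The difference of such points lies in $D$. Within one pair the differences are $0$ and $\pm(x,y)$ with $x\ne0$, or $0$ and $\pm(0,y)$ with $y\notin E$, in which case also $-y\notin E$ because $E=-E$. All of these lie in $D$; for $0$ this uses $0\notin E$. Conversely, let $(x,y)\in D$. If $x\ne0$, then $(x,y)\in W_n$ for some $n$ and $(x,y)=(s,y)-(u,0)$. If $x=0$, then $y\in Y\setminus E$, so $f=(y,z)\in F$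 for some $z$, and $(0,y)=(h(f),y)-(h(f),0)$.
\end{proof}

\section{From graphs to packings and back}\label{sec:graphs}

Throughout this section $m\in\{0,7\}$, where $\mathbb Z/0=\mathbb Z$, and $Y=(\mathbb Z/m)^{2^{<\omega}}$. An enumeration of $2^{<\omega}$ identifies $Y$ with $(\mathbb Z/m)^\omega$ as a topological group. The basis vector attached to a vertex $x\in2^\omega$ is the indicator function of the branch $x$ of the binary tree:
\[
k_x\in Y,\qquad k_x(\sigma)=\begin{cases}1&\text{if }\sigma\subset x,\\0&\text{otherwise.}\end{cases}
\]
The value $k_x(\sigma)$ depends only on a finite initial segment of $x$, so $x\mapsto k_x$ is continuous. Finitely many distinct branches are pairwise disjoint high enough in the tree, and this gives the independence that we need.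

\begin{lemma}\label{lem:indep}
Let $l\le3$ and $x_1,\dots,x_l,y_1,\dots,y_l\in2^\omega$. If $k_{x_1}+\dots+k_{x_l}=k_{y_1}+\dots+k_{y_l}$, then the multisets $\{x_1,\dots,x_l\}$ and $\{y_1,\dots,y_l\}$ coincide.
\end{lemma}

\begin{proof}
Let $T$ be the finite set of all $x_i,y_i$. For $w\in T$ let $n_w$ be the number of $i$ with $x_i=w$ minus the number of $i$ with $y_i=w$; then $|n_w|\le3$ and $\sum_{w\in T}n_wk_w=0$. Choose $N$ such that the segments $w{\upharpoonright}N$, $w\in T$, are distinct. Evaluation at $w{\upharpoonright}N$ gives $n_w=0$ in $\mathbb Z/m$. As $m\in\{0,7\}$ and $|n_w|\le3$, the integer $n_w$ is $0$.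
\end{proof}

\begin{lemma}\label{lem:cayley}
Let $R$ be a coanalytic graph on $2^\omega$ and $E_R=\{k_x-k_y:xRy\}\subset Y$.
\begin{itemize}
\item[(a)] $E_R$ is coanalytic, $E_R=-E_R$ and $0\notin E_R$.
\item[(b)] For each cardinal $\lambda\ge1$, there is an $E_R$-clique of size $\lambda$ if and only if $R$ has a clique of size $\lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $M=(2^\omega\times2^\omega)\setminus\Delta$, an open and hence Polish subspace, and let $\varphi:M\to Y$ be the continuous map $\varphi(x,y)=k_x-k_y$. It is injective: if $k_x-k_y=k_{x'}-k_{y'}$, then $k_x+k_{y'}=k_{x'}+k_y$, so $\{x,y'\}=\{x',y\}$ as multisets by Lemma~\ref{lem:indep}; as $x\ne y$, this gives $x=x'$ and then $y'=y$. In particular, for $x\ne y$,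
\begin{equation}\label{eq:edge}
k_x-k_y\in E_R\iff xRy .
\end{equation}

(a) The set $E_R=\varphi(R)$ is coanalytic by (F2). It is symmetric because $R$ is. By Lemma~\ref{lem:indep} with $l=1$ we have $k_x\neq k_y$ for $x\ne y$, so $0\notin E_R$.

(b) If $C$ is a clique of $R$, then $\{k_x:x\in C\}$ is an $E_R$-clique of the same size. Conversely, let $S$ be an $E_R$-clique of size $\lambda$. For $\lambda=1$ any singleton is a clique of $R$, so let $\lambda\ge2$. Translating, we assume $0\in S$. Each $s\in S\setminus\{0\}$ lies in $E_R$, so $s=k_{a_s}-k_{b_s}$ for a unique pair $(a_s,b_s)$, and $a_sRb_s$. We show that all these oriented edges have the same first vertex or the same second vertex.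

Let $s\ne t$ in $S\setminus\{0\}$ have pairs $(a,b)$ and $(c,d)$. Then $s-t=k_e-k_g$ for some $e,g$, that is, $k_a+k_d+k_g=k_b+k_c+k_e$. By Lemma~\ref{lem:indep}, $\{a,d,g\}=\{b,c,e\}$ as multisets. Suppose $a\ne c$. As $a\ne b$, we get $a=e$, and after cancellation $\{d,g\}=\{b,c\}$. As $d\ne c$, we get $d=b$. So $a=c$ or $b=d$, and not both since $s\ne t$: any two of the pairs $(a_s,b_s)$ agree in exactly one coordinate.

Suppose that two pairs are $(a,b)$ and $(a,b')$, with $b\ne b'$. A third pair $(c,d)$ with $c\ne a$ would satisfy $d=b$ and $d=b'$, which is impossible; so all pairs have first coordinate $a$. Exchanging the coordinates, if two pairs share their second coordinate $b$, then all pairs have second coordinate $b$. If there is only one pair, both conclusions hold.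

If all first coordinates equal $a$, let $B=\{b_s:s\in S\setminus\{0\}\}$. For distinct $b,b'\in B$ the element $k_{b'}-k_b=(k_a-k_b)-(k_a-k_{b'})$ is a difference of two elements of $S$, so $b'Rb$ by \eqref{eq:edge}. Also $aRb$ for all $b\in B$, and thus $a\notin B$. So $B\cup\{a\}$ is a clique, and $0\mapsto a$, $s\mapsto b_s$ is a bijection of $S$ onto it. If all second coordinates equal $b$, then $k_a-k_{a'}=(k_a-k_b)-(k_{a'}-k_b)$ shows in the same way that $\{a_s:s\in S\setminus\{0\}\}\cup\{b\}$ is a clique of size $\lambda$.
\end{proof}

\begin{remark}
Lemmas~\ref{lem:indep} and~\ref{lem:cayley} use only that $m=0$ or $m\ge4$; the number $7$ comes from the markers in the proof of Lemma~\ref{lem:seven}. For $m=3$ part (b) fails: if $R$ consists of one edge $\{a,b\}$ and $s=k_a-k_b$, then $2s=-s$, so $\{0,s,-s\}$ is an $E_R$-clique with three elements.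
\end{remark}

The passage from sets to graphs only requires moving the packing graph to $2^\omega$.

\begin{lemma}\label{lem:back}
Every non-empty analytic subset $A$ of a Polish group $G$ matches some coanalytic graph on $2^\omega$.
\end{lemma}

\begin{proof}
The set $AA^{-1}$ is the image of $A\times A$ under a continuous map, so it is analytic, and the packing graph $\Gamma_A$ is coanalytic by (F1). Let $(U_n)_{n<\omega}$ be a base of $G$ and define $\theta:G\to2^\omega$ by $\theta(x)(n)=1\iff x\in U_n$. This map is Borel and injective, and so is $\theta\times\theta$. By (F2), $R=\{(\theta(x),\theta(y)):(x,y)\in\Gamma_A\}$ is a coanalytic graph on $2^\omega$. Points outside $\theta(G)$ have no neighbors, so $\theta$ maps the cliques of $\Gamma_A$ with at least two elements bijectively onto those of $R$. Both graphs have cliques of size $1$.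
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We first prove the last clause, which gives (2)$\Rightarrow$(3) and (2)$\Rightarrow$(4). Let $R$ be a coanalytic graph on $2^\omega$ and $X=(\mathbb Z/m)^\omega$. By Lemma~\ref{lem:cayley}(a) we may apply Lemma~\ref{lem:Z} (for $m=0$) or Lemma~\ref{lem:seven} (for $m=7$) to $E=E_R$. This gives a non-empty closed, respectively $G_\delta$, subset $A$ of $X\times Y\cong(\mathbb Z/m)^\omega$ such that the complement of $A-A$ is $\{0\}\times E_R$. By \eqref{eq:diff}, a non-empty set $S$ is an $A$-packing if and only if $s-t\in\{0\}\times E_R$ for all distinct $s,t\in S$, that is, $S=\{x\}\times S'$ for some $x\in X$ and some $E_R$-clique $S'$. By Lemma~\ref{lem:cayley}(b), $A$ matches $R$.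

Closed sets and $G_\delta$-sets are Borel, so each of (3) and (4) implies the Borel version of (1), which implies the analytic version. The analytic version implies (2) by Lemma~\ref{lem:back}.
\end{proof}

\section{A graph with clique number $\aleph_1$}\label{sec:aleph1}

We need a definable graph in which cliques are bounded by a cardinal that is not tied to $\mathfrak c$. The bound comes from orientations. Suppose that each edge of a clique with $n$ vertices is oriented and each vertex receives at most $k$ arrows. Counting arrows gives $n(n-1)/2\le nk$, so $n\le2k+1$. For infinite in-degrees the bound is the successor cardinal.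

\begin{lemma}\label{lem:bound}
Let $\kappa$ be an infinite cardinal, $S$ a set, and $\to$ a relation on $S$ such that $|\{x\in S:x\to y\}|\le\kappa$ for each $y\in S$, and $x\to y$ or $y\to x$ for all distinct $x,y\in S$. Then $|S|\le\kappa^+$.
\end{lemma}

\begin{proof}
Suppose $|S|\ge\kappa^{++}$ and take $T\subset S$ with $|T|=\kappa^+$. The set $T\cup\bigcup_{t\in T}\{x\in S:x\to t\}$ has size at most $\kappa^+\cdot\kappa=\kappa^+$, so some $y\in S$ lies outside it. For each $t\in T$ we have $y\ne t$ and $y\not\to t$, hence $t\to y$. So $y$ has $\kappa^+$ predecessors, a contradiction.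
\end{proof}

The bound is attained by the order relation on the ordinal $\kappa^+$, in which each element has at most $\kappa$ predecessors. For $\kappa=\aleph_0$ we want a definable relation on $2^\omega$ with countable sets of predecessors that contains a copy of $(\omega_1,<)$. A point of $2^\omega$ can list countably many points, so we let each point list its own predecessors.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $x,y\in2^\omega$ write $x\to y$ if $x=(y)_n$ for some $n<\omega$, and let
\[
xRy\iff x\ne y\text{ and }(x\to y\text{ or }y\to x).
\]
For each $n$ the condition $x=(y)_n$ is closed, so $\to$ is $F_\sigma$. By (F3), $R$ is an $F_\sigma$ graph, hence coanalytic.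

Each $y$ has countably many predecessors. By Lemma~\ref{lem:bound} with $\kappa=\aleph_0$, applied to the restriction of $\to$ to a clique, $R$ has no clique of size $\ge\aleph_2$.

To find a clique of size $\aleph_1$, choose by recursion on $\alpha<\omega_1$ points $x_\alpha\notin\{x_\beta:\beta<\alpha\}$ with $x_\beta\to x_\alpha$ for all $\beta<\alpha$. At stage $\alpha$ let the components $(x_\alpha)_n$, $n\ge1$, enumerate the countable set $\{x_\beta:\beta<\alpha\}$, with repetitions if necessary and arbitrarily if $\alpha=0$. The component $(x_\alpha)_0$ is free. This leaves $\mathfrak c$ candidates for $x_\alpha$, of which only countably many are forbidden. The set $\{x_\alpha:\alpha<\omega_1\}$ is a clique of size $\aleph_1$.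

By Theorem~\ref{thm:B} some non-empty closed set $A\subset\mathbb Z^\omega$ matches $R$. If CH fails, then $\aleph_0<\aleph_1<\mathfrak c$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:CH}]
Under CH there is no cardinal strictly between $\aleph_0$ and $\mathfrak c$. If CH fails, use Theorem~\ref{thm:A} and the implication (3)$\Rightarrow$(4) of Theorem~\ref{thm:B}. By Cohen's theorem, ZFC${}+\neg$CH is consistent relative to ZFC.
\end{proof}

\begin{remark}
Suppose that CH fails. Then $\kappa=\aleph_1$ satisfies the conditions of Theorem~\ref{thm:B}, but by (K1) it is not the packing index of a $\sigma$-compact set. An $F_\sigma$-subset of a compact group and a closed subset of a $\sigma$-compact group are $\sigma$-compact. So the class $G_\delta$ in (4) cannot be replaced by $F_\sigma$, and the group in (3) cannot be replaced by a $\sigma$-compact one. In terms of graphs: for $\sigma$-compact $A$ the set $AA^{-1}$ is $\sigma$-compact and $\Gamma_A$ is $G_\delta$, whereas the graph used above is $F_\sigma$.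
\end{remark}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
For a cardinal $\kappa$ consider three statements.
\begin{itemize}
\item[$\mathrm{Sq}(\kappa)$:] every coanalytic $X\subset2^\omega\times2^\omega$ that contains a square of size $\ge\kappa$ contains a square of size $\mathfrak c$.
\item[$\mathrm{Cl}(\kappa)$:] every coanalytic graph on $2^\omega$ with a clique of size $\ge\kappa$ has a clique of size $\mathfrak c$.
\item[$\mathrm{Pk}(\kappa)$:] every closed $A\subset\mathbb Z^\omega$ with a packing of size $\ge\kappa$ has a packing of size $\mathfrak c$.
\end{itemize}
In $\mathrm{Pk}(\kappa)$ the set $A=\emptyset$ can be ignored, since all of $\mathbb Z^\omega$ is a packing for it.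

Let $\kappa$ be uncountable. Then $|S\times S|\ge\kappa$ if and only if $|S|\ge\kappa$, and $|S\times S|=\mathfrak c$ if and only if $|S|=\mathfrak c$. For a coanalytic set $X$,
\[
R_X=\{(x,y):x\ne y \text{ and } (x,x),(y,y),(x,y),(y,x)\in X\}
\]
is a coanalytic graph by (F1). For $|S|\ge2$ we have $S\times S\subset X$ if and only if $S$ is a clique of $R_X$; here $|S|\ge2$ ensures that each $x\in S$ has a neighbor, which yields $(x,x)\in X$. So $\mathrm{Cl}(\kappa)$ implies $\mathrm{Sq}(\kappa)$. For a coanalytic graph $R$ the set $X=R\cup\Delta$ is coanalytic, and $S\times S\subset X$ if and only if $S$ is a clique of $R$. So $\mathrm{Sq}(\kappa)$ implies $\mathrm{Cl}(\kappa)$. Further, $\mathrm{Cl}(\kappa)$ implies $\mathrm{Pk}(\kappa)$ by Lemma~\ref{lem:back}, and $\mathrm{Pk}(\kappa)$ implies $\mathrm{Cl}(\kappa)$ by the last clause of Theorem~\ref{thm:B}.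

Let $\kappa\le\aleph_0$. Then $\mathrm{Sq}(\kappa)$ fails because $\mathfrak{sq}(\Pi^1_1)$ is uncountable by (K2). The complete graph on a countably infinite subset of $2^\omega$ is a countable set, hence Borel; it has a clique of size $\aleph_0$ and none of size $\mathfrak c$. A closed set that matches it shows that $\mathrm{Pk}(\kappa)$ fails.

Thus $\mathrm{Sq}(\kappa)$ and $\mathrm{Pk}(\kappa)$ hold for the same cardinals, which proves the first claim. If CH fails, the set in Theorem~\ref{thm:A} shows that $\mathrm{Pk}(\aleph_1)$ fails, so the uncountable cardinal $\mathfrak{sq}(\Pi^1_1)$ is not $\aleph_1$.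
\end{proof}

\section{A graph with clique number $\aleph_2$}\label{sec:aleph2}

To repeat the argument one cardinal higher, a point $y\in2^\omega$ has to list $\aleph_1$ predecessors. This requires a definable index set $P$ of size $\aleph_1$ in place of $\omega$, and a way to code every function $P\to2^\omega$ by a single point. The set $P$ cannot be analytic when $\aleph_1<\mathfrak c$, since uncountable analytic sets have size $\mathfrak c$; a coanalytic $P$ is obtained from the constructible universe $L$. The coding comes from Martin's Axiom (MA), which states that for every partial order with the countable chain condition (c.c.c.) and every family of fewer than $\mathfrak c$ dense subsets there is a filter meeting all of them. We use the following facts.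
\begin{itemize}
\item[(S1)] If ZFC is consistent, so is ZFC${}+V=L$; the model $L$ satisfies GCH. Over a model of GCH the Solovay--Tennenbaum iteration is a c.c.c.\ forcing that yields MA${}+\mathfrak c=\aleph_3$. Forcing with the c.c.c.\ preserves cardinals, and forcing does not change $L$.
\item[(S2)] (G\"odel, Addison; see \cite[Ch.~25]{Jech}) The set $2^\omega\cap L$ is $\Sigma^1_2$, that is, the projection of a coanalytic subset of $2^\omega\times\omega^\omega$.
\item[(S3)] (Kondo's uniformization theorem) Every coanalytic set $B\subset2^\omega\times2^\omega$ contains a coanalytic set that is the graph of a function whose domain is the projection of $B$ to the first coordinate.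
\item[(S4)] (Martin--Solovay \cite{MS}) Under MA, if $Z\subset2^\omega$ and $|Z|<\mathfrak c$, then every subset of $Z$ is relatively $F_\sigma$ in $Z$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $V$ be the extension of $L$ given by (S1), a model of MA${}+\mathfrak c=\aleph_3$. In $L$ the set $2^\omega\cap L$ has size $\omega_1^L$, and $\omega_1^L=\omega_1$ because cardinals are preserved. So $|2^\omega\cap L|=\aleph_1$ in $V$. We work in $V$. The set $A_1$ is given by Theorem~\ref{thm:A}.

\emph{A coanalytic set of size $\aleph_1$.} By (S2), and by (F2) applied to the map $(x,z)\mapsto(x,\iota(z))$, the set $2^\omega\cap L$ is the projection of a coanalytic set $B\subset2^\omega\times2^\omega$. By (S3), $B$ contains a coanalytic graph of a function with domain $2^\omega\cap L$. This graph has size $\aleph_1$. Its image under a homeomorphism $2^\omega\times2^\omega\to2^\omega$ is a coanalytic set $P\subset2^\omega$, which we enumerate without repetitions as $P=\{p_\xi:\xi<\omega_1\}$.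

\emph{Coding functions by points.} Let $(N_k)_{k<\omega}$ enumerate the clopen subsets of $2^\omega$, and for $t\in2^\omega$ let $K(t)=2^\omega\setminus\bigcup\{N_k:t(k)=1\}$. Every closed set has this form, and the set of $(r,t)$ with $r\in K(t)$ is closed, being defined by the clopen conditions ``$t(k)=0$ or $r\notin N_k$''. Hence
\[
U=\{(r,t)\in2^\omega\times2^\omega: r\in K((t)_i) \text{ for some } i\}
\]
is an $F_\sigma$-set, and every $F_\sigma$-subset of $2^\omega$ has the form $\{r:(r,t)\in U\}$. Define
\[
\mathrm{Ev}:2^\omega\times2^\omega\to2^\omega,\qquad \mathrm{Ev}(r,s)(n)=1\iff(r,(s)_n)\in U .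
\]
Each coordinate of $\mathrm{Ev}$ is the indicator function of an $F_\sigma$-set, so $\mathrm{Ev}$ is Borel. We claim:
\begin{itemize}
\item[$(**)$] if $Z\subset2^\omega$, $|Z|<\mathfrak c$ and $f:Z\to2^\omega$ is any function, then there is $s\in2^\omega$ with $\mathrm{Ev}(r,s)=f(r)$ for all $r\in Z$.
\end{itemize}
Indeed, by (S4) for each $n$ there is $t_n$ with $\{r\in Z:f(r)(n)=1\}=\{r\in Z:(r,t_n)\in U\}$; take $s$ with $(s)_n=t_n$ for all $n$.

\emph{The graph.} The direct analogue of the relation in Section~\ref{sec:aleph1} would be ``$x=\mathrm{Ev}(q,(y)_1)$ for some $q\in P$''. There the quantifier ranged over $\omega$ and was harmless. Here it is a projection of a coanalytic set, so the definition is only $\Sigma^1_2$. We remove the quantifier by letting another component of $y$ compute the index $q$ from $x$. Write $x\to y$ if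
\[
q:=\mathrm{Ev}(x,(y)_0)\in P\qquad\text{and}\qquad\mathrm{Ev}(q,(y)_1)=x .
\]
The first condition defines the preimage of $P$ under a Borel map and the second defines a Borel set, so $\to$ is coanalytic by (F1). Hence
\[
xRy\iff x\ne y\text{ and }(x\to y\text{ or }y\to x)
\]
is a coanalytic graph. The predecessors of $y$ lie in $\{\mathrm{Ev}(q,(y)_1):q\in P\}$, a set of size at most $\aleph_1$. By Lemma~\ref{lem:bound} with $\kappa=\aleph_1$, the cliques of $R$ have size at most $\aleph_2$.

\emph{A clique of size $\aleph_2$.} For each $\beta<\omega_2$ fix an injection $e_\beta:\beta\to\omega_1$. By recursion on $\beta<\omega_2$ we choose $x_\beta\notin\{x_\alpha:\alpha<\beta\}$ such that for all $\alpha<\beta$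
\[
\mathrm{Ev}(x_\alpha,(x_\beta)_0)=p_{e_\beta(\alpha)},\qquad\mathrm{Ev}(p_{e_\beta(\alpha)},(x_\beta)_1)=x_\alpha .
\]
At stage $\beta$ the points $x_\alpha$, $\alpha<\beta$, are distinct, and so are the points $p_{e_\beta(\alpha)}$ because $e_\beta$ is injective. So $x_\alpha\mapsto p_{e_\beta(\alpha)}$ and $p_{e_\beta(\alpha)}\mapsto x_\alpha$ are well-defined functions on sets of size at most $\aleph_1<\mathfrak c$, and $(**)$ provides $(x_\beta)_0$ and $(x_\beta)_1$. The component $(x_\beta)_2$ is free, which leaves $\mathfrak c$ candidates for $x_\beta$, and at most $\aleph_1$ of them are forbidden. The two equations say that $x_\alpha\to x_\beta$ for $\alpha<\beta$. So $\{x_\beta:\beta<\omega_2\}$ is a clique of size $\aleph_2$.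

The clique number of $R$ is $\aleph_2<\aleph_3=\mathfrak c$, and Theorem~\ref{thm:B} gives a closed set $A_2\subset\mathbb Z^\omega$ with $\mathrm{ind}_P(A_2)=\aleph_2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLR}
Taras Banakh, Nadya Lyaskovska, and Du\v{s}an Repov\v{s},
\emph{Packing index of subsets in Polish groups},
arXiv:0804.1333 (2008).

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{MS}
Martin and Solovay, \emph{Internal Cohen extensions}, 1970.

\end{thebibliography}
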